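\title{Periodic modules for $C_p\times C_p$ that are not algebraic}

\begin{abstract}
Let $p\ge 5$ be a prime and $G=C_p\times C_p$. We construct infinitely many pairwise non-isomorphic $\mathbb F_pG$-modules that are absolutely indecomposable, non-projective, periodic and of dimension divisible by $p$, but not algebraic: infinitely many indecomposable modules occur in their tensor powers. They keep these properties over every field of characteristic $p$. This disproves the conjecture that, over a finite field, such modules are algebraic if and only if they are periodic. The proof restricts to a subgroup $H$ of order $p$ and passes to the stable category of $H$ modulo its radical, a semisimple tensor category. The first-order part of the second generator of $G$ turns restrictions into modules over an algebra of Heisenberg type, over which the unit object has infinitely many non-isomorphic syzygies.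
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $K$ be a field of characteristic $p>0$ and $G$ a finite group. Modules are finite-dimensional $KG$-modules, and $\otimes$ is the tensor product over $K$ with the diagonal action of $G$. We compare two finiteness conditions on a module, one multiplicative and one homological.

The \emph{Green ring} is the free abelian group on the isomorphism classes of indecomposable modules, with $[M\oplus M']=[M]+[M']$ and $[M][M']=[M\otimes M']$; by the Krull--Schmidt theorem, $[M]=[M']$ if and only if $M\cong M'$. A module $M$ is \emph{algebraic} if $f([M])=0$ for some nonzero $f\in\mathbb Z[t]$. Equivalently, only finitely many isomorphism types of indecomposable modules occur as direct summands of the modules $M^{\otimes n}$, $n\ge0$. Indeed, if $\sum_{i\le d}c_i[M]^i=0$ with $c_d\ne0$, then multiplying by $[M]^k$ shows that each indecomposable summand of $M^{\otimes(d+k)}$ occurs in a lower power, hence by induction in some $M^{\otimes i}$ with $i<d$; conversely, if the powers $[M]^n$ lie in a subgroup of finite rank, they are linearly dependent.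

The \emph{Heller operator} $\Omega$ sends $M$ to the kernel of a projective cover of $M$, and $M$ is \emph{periodic} if $\Omega^n(M)\cong M$ for some $n\ge1$. A module is \emph{absolutely indecomposable} if it stays indecomposable after extending scalars to an algebraic closure of $K$.

From now on
\[
G=\langle x\rangle\times\langle y\rangle\cong C_p\times C_p,\qquad H=\langle x\rangle,\qquad X=x-1,\qquad Y=y-1,
\]
so that $KG=K[X,Y]/(X^p,Y^p)$, and $J_r=K[X]/(X^r)$, $1\le r\le p$, are the indecomposable $KH$-modules. The simplest modules show how the two conditions interact.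
\begin{itemize}
\item The induced module $\operatorname{Ind}_H^GJ_r=KG/(X^r)$, $1\le r\le p-1$, has dimension $pr$, and it is absolutely indecomposable because it is a cyclic module over a local algebra and remains so over any extension field. It is periodic, since $\Omega(KG/(X^r))=(X^r)\cong KG/(X^{p-r})$. It is algebraic, since the formula $W\otimes\operatorname{Ind}_H^GU\cong\operatorname{Ind}_H^G(W|_H\otimes U)$ shows that its positive tensor powers are sums of the $p$ modules $KG/(X^s)$.
\item The module $\Omega K$ is neither periodic nor algebraic: its tensor powers contain the pairwise non-isomorphic modules $\Omega^nK$ (Example~\ref{ex:model}).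
\item The trivial module $K$ is algebraic and not periodic, and so is the projective indecomposable module $KG$.
\end{itemize}
If one excludes the last two exceptions by asking that $p$ divide the dimension and that the module be non-projective, these examples suggest that the two conditions agree. The following conjecture is posed in \cite{Craven}.

\medskip
\noindent\textbf{Conjecture.} \emph{Let $K$ be a finite field of characteristic $p$, let $G=C_p\times C_p$, and let $M$ be an absolutely indecomposable, non-projective $KG$-module with $p\mid\dim M$. Then $M$ is algebraic if and only if it is periodic.}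
\medskip

There is a further reason to expect that periodic modules are algebraic. If $M$ is periodic, its minimal projective resolution has terms of bounded dimension; this property passes to $M\otimes W$ for every $W$, and over a finite field it forces each non-projective indecomposable summand of $M\otimes W$ to be periodic (see the proof of Lemma~\ref{lem:periodic}). So the tensor powers of $M$ cannot run through an infinite $\Omega$-orbit, as those of $\Omega K$ do. We show that for $p\ge5$ they can nevertheless contain infinitely many indecomposable modules.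

Let $p\ge5$. The counterexamples are built from two modules $N$ and $P$.

\emph{The module $N$.} Let $V=K[a,b,c]/(a^p,b^p,c^p)$ with
\[
x\cdot f=f(a,\,a+b,\,c),\qquad y\cdot f=f+af+c\,\partial_bf .
\]
Here $x$ is an algebra automorphism, because $(a+b)^p=0$, and $x^p=1$. The derivations $\partial_a,\partial_b$ are defined on $V$ because they kill $a^p,b^p,c^p$. The operators $a$ and $c\,\partial_b$ commute with each other and with $x$, and $(a+c\,\partial_b)^p=a^p+c^p\partial_b^p=0$, so $y^p=1$ and $V$ is a $KG$-module. The maximal ideal $N=(a,b,c)$ is a submodule, since $x$ preserves it and $af$ and $c\,\partial_bf$ have zero constant term.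

\emph{The module $P$.} Let $C=KG/(X)=K[G/H]$ with generator $w$. The map $C\to KG\oplus C$, $w\mapsto(X^{p-1},-Yw)$, is well defined because $X$ kills $(X^{p-1},-Yw)$, and injective because the elements $X^{p-1}Y^i$ $(0\le i<p)$ are linearly independent. Let $P$ be its cokernel:
\begin{equation}\label{eq:P}
0\longrightarrow C\longrightarrow KG\oplus C\longrightarrow P\longrightarrow0 .
\end{equation}
Thus $\dim P=p^2$, and $P$ is generated by $w$ and the image $g$ of $1\in KG$, with relations $Xw=0$ and $X^{p-1}g=Yw$.

\begin{theorem}\label{thm:main}
Let $p\ge5$ and $K=\mathbb F_p$. For each $n\ge1$ the module $N^{\otimes n}\otimes P$ has an indecomposable direct summand $M_n$ which is absolutely indecomposable, non-projective, periodic, of dimension divisible by $p$, and not algebraic. The modules $M_n$ $(n\ge1)$ are pairwise non-isomorphic. For every field $K'\supseteq\mathbb F_p$ the modules $K'\otimes_{\mathbb F_p}M_n$ have the same properties.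
\end{theorem}

So the conjecture fails for every prime $p\ge5$ and every finite field of characteristic $p$; already $M_1$ is a counterexample, and there are infinitely many. We make no claim about $p=2,3$, nor about the implication ``algebraic $\Rightarrow$ periodic''.

Section~\ref{sec:idea} explains the method on a model case and for $p=5$. Section~\ref{sec:periodic} shows that tensoring with $P$ produces periodic modules. Sections~\ref{sec:V} and~\ref{sec:Phi} construct the invariant $\Phi$ that detects non-algebraicity, Sections~\ref{sec:A} and~\ref{sec:syz} compute $\Phi(N)$ and its tensor powers, and Section~\ref{sec:proof} assembles the proof.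

\section{Double zeros of Hilbert series}\label{sec:idea}

We use the following textbook facts about a finite $p$-group $\Gamma$, applied to $G$, $H$ and $\langle y\rangle$. The algebra $K\Gamma$ is local, its radical is the augmentation ideal, and projective, free and injective modules coincide. If $Q$ is free, then so are $W\otimes Q$ for any $W$ and the restriction of $Q$ to any subgroup. The operator $\Omega$ commutes with direct sums and permutes the isomorphism classes of non-projective indecomposable modules. Finally, \emph{Schanuel's lemma} holds in any abelian category: if $0\to F\to Q\to E\to0$ and $0\to F'\to Q'\to E\to0$ are exact with $Q,Q'$ projective, then $F\oplus Q'\cong F'\oplus Q$; dually, if $0\to E\to I\to F\to0$ and $0\to E\to I'\to F'\to0$ are exact with $I,I'$ injective, then $F\oplus I'\cong F'\oplus I$. Tensoring a projective cover of $U$ with $W$ and applying Schanuel's lemma gives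
\begin{equation}\label{eq:omegatensor}
W\otimes\Omega U\cong\Omega(W\otimes U)\oplus\text{projective}.
\end{equation}

\begin{example}\label{ex:model}
The $KG$-modules $\Omega^nK$ $(n\ge0)$ are pairwise non-isomorphic, and $\Omega K$ is not algebraic. Otherwise $\Omega^dK\cong K$ for some $d\ge1$. Grade $KG$ by $\deg X=\deg Y=1$; its Hilbert series is $h(q)^2$ with $h(q)=1+q+\dots+q^{p-1}$. The minimal resolution of $K$ can be chosen graded,
\[
0\to\Omega^dK\to Q_{d-1}\to\dots\to Q_0\to K\to0,
\]
with $Q_i$ free on homogeneous generators counted by a polynomial $t_i(q)$. The one-dimensional module $\Omega^dK$ lies in the radical of $Q_{d-1}$, so it sits in a single degree $e\ge1$, and comparing Hilbert series gives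
\[
1-(-1)^dq^e=h(q)^2\sum_{i<d}(-1)^it_i(q).
\]
The right side has a double zero at $e^{2\pi i/p}$, while the left side has only simple zeros in $\mathbb C$. This contradiction proves the first claim, and the second follows because $\Omega^nK$ is an indecomposable summand of $(\Omega K)^{\otimes n}$ by \eqref{eq:omegatensor}. For the group $H$ the Hilbert series $h(q)$ has simple zeros, the obstruction is absent, and indeed $\Omega^2K\cong K$ in degree $p$, matching $1-q^p=h(q)(1-q)$.
\end{example}

To obtain periodic modules we tensor with $P$, whose projective resolution has bounded terms. For $\Omega K$ this destroys everything: by \eqref{eq:omegatensor} the non-projective part of $(\Omega K)^{\otimes n}\otimes P$ is $\Omega^nP$, of bounded dimension. The remedy is to run Example~\ref{ex:model} in another tensor category. We construct a functor $\Phi$, compatible with $\oplus$ and $\otimes$, from a class of $KG$-modules to a category that contains the modules over a graded algebra $A$, such that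
\begin{enumerate}
\item[(a)] $\Phi(P)$ has the unit object $\mathbf 1$ as a direct summand;
\item[(b)] $\Phi(N)$ is, up to projective $A$-modules, the first syzygy of $\mathbf1$ over $A$;
\item[(c)] the Hilbert series of $A$ has a double zero.
\end{enumerate}
Then $\Phi(N^{\otimes n}\otimes P)$ contains the $n$th syzygy $D_n$ of $\mathbf 1$, the $D_n$ are pairwise non-isomorphic, and the summand $M_n$ whose image contains $D_n$ has $D_{nk}$ in the image of its $k$th tensor power.

The functor $\Phi$ remembers the restriction of $M$ to $H$ up to free summands, together with a first-order approximation to the action of $Y$. Here is how (b) and (c) look for $p=5$. Let $R_m$ be the part of degree $m$ of $R=K[a,b]/(a^5,b^5)$. Then $V|_H$ is the direct sum of the spaces $c^jR_m$, and $X$ acts on each as a single Jordan block (Section~\ref{sec:A}). The operator $Y=a+c\,\partial_b$ maps $c^jR_m$ into $c^jR_{m+1}\oplus c^{j+1}R_{m-1}$, so it raises the degree $m+2j$ by one; see Figure~\ref{fig:V}. The column $m=4$ is free over $KH$ and disappears, which cuts $V$ in two. The left half will be the algebra $A$, generated by the corner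 $R_0$; the right half will be another projective $A$-module; and $N$ is obtained by deleting the corner, which is the passage from $A$ to the kernel of $A\to\mathbf1$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=1.1cm,y=0.9cm,>=stealth]
\foreach \y in {0,...,4}{
  \foreach \x/\z in {0/1,1/2,2/3,3/4,5/4,6/3,7/2,8/1}{\node (n\x\y) at (\x,\y) {$J_{\z}$};}
  \node[gray] (n4\y) at (4,\y) {$J_5$};
  \node at (-1,\y) {\small $j=\y$};
  \foreach \x/\z in {0/1,1/2,2/3,5/6,6/7,7/8}{\draw[->] (n\x\y)--(n\z\y);}
  \foreach \x/\z in {3/4,4/5}{\draw[->,gray,dashed] (n\x\y)--(n\z\y);}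
}
\foreach \y/\w in {0/1,1/2,2/3,3/4}{
  \foreach \x/\z in {1/0,2/1,3/2,6/5,7/6,8/7}{\draw[->] (n\x\y)--(n\z\w);}
  \foreach \x/\z in {4/3,5/4}{\draw[->,gray,dashed] (n\x\y)--(n\z\w);}
}
\foreach \x in {0,...,8}{\node at (\x,-0.8) {\small $m=\x$};}
\end{tikzpicture}
\caption{The module $V=K[a,b,c]/(a^5,b^5,c^5)$ for $p=5$. The entry in column $m$ and row $j$ is the $KH$-module spanned by the monomials $c^ja^sb^t$ with $s+t=m$. Horizontal arrows are multiplication by $a$, diagonal arrows are $c\,\partial_b$, and $y-1$ is their sum. The gray column is free over $KH$; without it $V$ falls into two halves.}\label{fig:V}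
\end{figure}

Dimension is no longer the right count, since $J_5$ must count as zero. We use instead a multiplicative function $\chi$ with $\chi(J_2)=\eta=\zeta+\zeta^{-1}$, where $\zeta=e^{2\pi i/5}$ and hence $\eta^2+\eta-1=0$. The rule $J_2\otimes J_r\cong J_{r-1}\oplus J_{r+1}$ (Lemma~\ref{lem:sym}) gives $\chi(J_3)=\eta^2-1=-\eta$, $\chi(J_4)=-\eta^2-\eta=-1$ and $\chi(J_5)=-\eta+\eta=0$. The series of the left half of Figure~\ref{fig:V} is
\[
(1+\eta q-\eta q^2-q^3)(1+q^2+q^4+q^6+q^8),
\]
and $1+\eta q-\eta q^2-q^3=(1-q)\bigl(1+(1+\eta)q+q^2\bigr)=(1-q)(q-\zeta^2)(q-\zeta^{-2})$, because $\zeta^2+\zeta^{-2}=\eta^2-2=-1-\eta$. Both factors vanish at $q=\zeta^2$. The first factor, which is the contribution of one row, has only simple zeros; the variable $c$ is there to supply the second.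

\section{Tensoring with $P$ gives periodic modules}\label{sec:periodic}

The $p$ elements $X^jg$ $(0\le j\le p-2)$ and $w$ generate $P$ over $K\langle y\rangle=K[Y]/(Y^p)$, because $X^{p-1}g=Yw$. As $\dim P=p^2$, they form a basis of $P$ as a free $K\langle y\rangle$-module.

\begin{lemma}\label{lem:periodic}
Let $K$ be finite and let $W$ be a $KG$-module. Every non-projective indecomposable summand of $W\otimes P$ is periodic and has dimension divisible by $p$.
\end{lemma}

\begin{proof}
The module $W\otimes P$ is free over $K\langle y\rangle$, so its summands are projective, hence free, over $K\langle y\rangle$, and $p$ divides their dimension.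

The module $C$ has the resolution $\cdots\xrightarrow{X}KG\xrightarrow{X^{p-1}}KG\xrightarrow{X}KG\to C\to0$ by free modules of rank one, so $KG\oplus C$ has one by free modules of rank at most two. Lift the injection in \eqref{eq:P} to a chain map between these resolutions. The $i$th term of its mapping cone is the sum of the $i$th term of the second resolution and the $(i-1)$th term of the first, and by the long exact homology sequence the cone is a resolution of $P$. Its terms are free of rank at most three. Tensoring with $W$ gives a projective resolution of $W\otimes P$ with terms of dimension at most $3p^2\dim W$. By Schanuel's lemma and Krull--Schmidt, $\Omega^i(W\otimes P)$ is a summand of the $i$th kernel of this resolution, so its dimension is bounded in $i$.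

Let $M'$ be a non-projective indecomposable summand of $W\otimes P$. The modules $\Omega^i(M')$ have bounded dimension, and over the finite field $K$ there are only finitely many pairs of matrices of bounded size. So $\Omega^i(M')\cong\Omega^j(M')$ for some $i<j$. Since $\Omega$ is injective on isomorphism classes of non-projective indecomposable modules, $\Omega^{j-i}(M')\cong M'$.
\end{proof}

This is the only place where finiteness of the field is used.

\section{A semisimple tensor category attached to $H$}\label{sec:V}

In Sections~\ref{sec:V}--\ref{sec:syz}, $K$ is any field of characteristic $p\ge5$.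

The \emph{stable category} $\mathcal S$ has the $KH$-modules as objects, and its morphisms are $KH$-maps modulo those that factor through a projective module. Its nonzero indecomposable objects are $J_1,\dots,J_{p-1}$. A $KH$-map $J_r\to J_s$ with $r,s<p$ is invertible in $\mathcal S$ if and only if it is an isomorphism, because an endomorphism of $J_r$ that factors through a projective is a non-unit of the local ring $\operatorname{End}_{KH}(J_r)$. The \emph{radical} $\operatorname{rad}(E,E')$ consists of the morphisms of $\mathcal S$ all of whose components between nonzero indecomposable summands are non-invertible. It is a two-sided ideal of $\mathcal S$, and $\operatorname{rad}(E,E)$ is the Jacobson radical of the finite-dimensional algebra $\operatorname{End}_{\mathcal S}(E)$. The ideal $\operatorname{rad}^2$ is spanned by the composites of two radical morphisms. We say that a $KH$-map lies in $\operatorname{rad}$ or $\operatorname{rad}^2$ if its class does.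

Put $\mathcal V=\mathcal S/\operatorname{rad}$ and let $L_r$ be the image of $J_r$; set $L_0=L_p=0$ and $\mathbf1=L_1$. Every object of $\mathcal V$ is a finite sum of $L_1,\dots,L_{p-1}$, with $\operatorname{End}_{\mathcal V}(L_r)=K$ and $\operatorname{Hom}_{\mathcal V}(L_r,L_s)=0$ for $r\ne s$. So $\mathcal V$ is a semisimple abelian category, equivalent as a $K$-linear category to $(p-1)$-tuples of finite-dimensional vector spaces, and every additive functor on it is exact.

The category of $KH$-modules is symmetric monoidal, with symmetry $\tau_{E,F}\colon e\otimes f\mapsto f\otimes e$, and \emph{rigid}: each $E$ has a dual $E^*$ with maps $\operatorname{ev}_E\colon E^*\otimes E\to K$ and $\operatorname{coev}_E\colon K\to E\otimes E^*$ satisfying the two triangle identities. In any rigid symmetric monoidal category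
\begin{equation}\label{eq:adj}
\operatorname{Hom}(F\otimes E,E')\cong\operatorname{Hom}(F,E'\otimes E^*),\qquad h\mapsto\hat h=(h\otimes1_{E^*})(1_F\otimes\operatorname{coev}_E),
\end{equation}
with inverse $k\mapsto(1_{E'}\otimes\operatorname{ev}_E)(k\otimes1_E)$. All this structure descends to the quotient by a \emph{tensor ideal}, that is, an ideal closed under $f\mapsto f\otimes1_F$ (and then, by symmetry, under $f\mapsto 1_F\otimes f$). The maps that factor through projectives form a tensor ideal. For the radical the claim is less evident, since its definition does not mention $\otimes$; a description by traces makes it visible.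

\begin{lemma}\label{lem:tensorideal}
A $KH$-map $f\colon E\to E'$ lies in $\operatorname{rad}$ if and only if $\operatorname{tr}(gf)=0$ for all $KH$-maps $g\colon E'\to E$. The ideals $\operatorname{rad}$ and $\operatorname{rad}^2$ are tensor ideals, and $\mathcal V$ is a rigid symmetric monoidal category with unit $\mathbf 1$.
\end{lemma}

\begin{proof}
Multiplication on $KH$ by an element $\lambda+\nu$, with $\lambda\in K$ and $\nu$ nilpotent, has trace $p\lambda=0$. An endomorphism of a free module is a matrix over $KH$, and its trace is the sum of the traces of the diagonal entries; so it is $0$.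

Let $f\in\operatorname{rad}$ and $h=gf$. The class of $h$ lies in the Jacobson radical of $\operatorname{End}_{\mathcal S}(E)$, so some power $h^k$ factors through a projective. By Fitting's lemma $E=E_1\oplus E_2$ with $h$ nilpotent on $E_1$ and bijective on $E_2$. The automorphism $h^k|_{E_2}$ factors through a projective, so $E_2$ is projective, hence free, and $\operatorname{tr}(h)=0+0$.

Let $f\notin\operatorname{rad}$. Then there are $s\colon J_r\to E$ and $t\colon E'\to J_r$ with $r<p$ such that $u=tfs$ is an automorphism. For $g=su^{-1}t$ we get $\operatorname{tr}(gf)=\operatorname{tr}(u^{-1}tfs)=r\ne0$ in $K$.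

Now let $f\in\operatorname{rad}(E,E')$ and let $g\colon E'\otimes F\to E\otimes F$ be a $KH$-map. Write $g=\sum_ig_i\otimes k_i$ with linear maps $g_i\colon E'\to E$, $k_i\colon F\to F$, and let $g'=\sum_i\operatorname{tr}(k_i)g_i$ be the partial trace. The partial trace of $xgx^{-1}=g$ is $xg'x^{-1}$, so $g'$ is a $KH$-map, and $\operatorname{tr}(g(f\otimes1_F))=\sum_i\operatorname{tr}(g_if)\operatorname{tr}(k_i)=\operatorname{tr}(g'f)=0$. Hence $f\otimes1_F\in\operatorname{rad}$. For $\operatorname{rad}^2$ use $(f_2f_1)\otimes1=(f_2\otimes1)(f_1\otimes1)$.
\end{proof}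

Since $J_r^*$ is indecomposable of dimension $r$, we have $L_r^*\cong L_r$. By \eqref{eq:adj}, $\operatorname{Hom}_{\mathcal V}(\mathbf1,L_r\otimes L_r^*)\cong\operatorname{End}_{\mathcal V}(L_r)\ne0$, so $\mathbf1$ is a summand of $L_r\otimes L_r$ for $1\le r\le p-1$.

Let $L=Ka\oplus Kb\cong J_2$ with $xa=a$ and $xb=a+b$; we write $L$ also for its image $L_2$ in $\mathcal V$. Let $S^m$ be the space of homogeneous polynomials of degree $m$ in $K[a,b]$, the $m$th symmetric power of $L$, and $S^{-1}=0$. The chain rule gives $\partial_b(xf)=x\,\partial_bf$ and $\partial_a(xf)=x\,\partial_af+x\,\partial_bf$, that is,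
\begin{equation}\label{eq:conj}
x\,\partial_b\,x^{-1}=\partial_b,\qquad x\,\partial_a\,x^{-1}=\partial_a-\partial_b .
\end{equation}

\begin{lemma}\label{lem:sym}
\begin{enumerate}
\item[(i)] $S^m\cong J_{m+1}$ for $0\le m\le p-1$.
\item[(ii)] For $0\le m\le p-2$, multiplication $L\otimes S^m\to S^{m+1}$ is a split epimorphism of $KH$-modules, and $S^{m-1}\to L\otimes S^m$, $h\mapsto a\otimes bh-b\otimes ah$, is a split monomorphism onto its kernel. Hence $L\otimes L_r\cong L_{r-1}\oplus L_{r+1}$ in $\mathcal V$ for $1\le r\le p-1$.
\item[(iii)] $L_r\otimes L_{p-1}\cong L_{p-r}$ for $1\le r\le p-1$.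
\end{enumerate}
\end{lemma}

\begin{proof}
(i) We have $X(a^{m-i}b^i)=a^{m-i}\bigl((a+b)^i-b^i\bigr)=i\,a^{m-i+1}b^{i-1}+(\text{terms of lower degree in }b)$, and $i\ne0$ in $K$ for $1\le i\le m\le p-1$. So $X^m(b^m)=m!\,a^m\ne0$, and $X$ is a single Jordan block.

(ii) The map $s(f)=\frac1{m+1}(a\otimes\partial_af+b\otimes\partial_bf)$ is a section of multiplication by Euler's formula. It commutes with $x$, since by \eqref{eq:conj}
\[
a\otimes x\,\partial_af+(a+b)\otimes x\,\partial_bf=a\otimes(\partial_a-\partial_b)xf+(a+b)\otimes\partial_bxf=a\otimes\partial_axf+b\otimes\partial_bxf .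
\]
If $a\otimes f+b\otimes f'$ is in the kernel, then $af+bf'=0$ in $K[a,b]$, so $f=bh$ and $f'=-ah$ for a unique $h\in S^{m-1}$. The map in the statement commutes with $x$, since $a\otimes(a+b)xh-(a+b)\otimes a\,xh=a\otimes b\,xh-b\otimes a\,xh$. The inclusion of the kernel of a split epimorphism is split, and the last claim is (i) with $r=m+1$.

(iii) Over $KH$ we have $\Omega J_r\cong J_{p-r}$, in particular $\Omega K\cong J_{p-1}$; apply \eqref{eq:omegatensor}.
\end{proof}

For the modules $M$ that we study, the endomorphism $Y$ of $M|_H$ lies in $\operatorname{rad}$, so $\mathcal V$ does not see it. Its class in $\operatorname{rad}/\operatorname{rad}^2$ can be nonzero, and the next lemma translates this class back into $\mathcal V$. Let $\sigma\colon K\to L$, $1\mapsto a$, be the inclusion of the socle; it lies in $\operatorname{rad}$.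

\begin{lemma}\label{lem:theta}
The rule $f\mapsto f\circ(\sigma\otimes1_E)$ induces an isomorphism
\[
\Theta\colon\operatorname{Hom}_{\mathcal V}(L\otimes E,E')\longrightarrow(\operatorname{rad}/\operatorname{rad}^2)(E,E'),
\]
natural in $E$ and $E'$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:tensorideal}, $\sigma\otimes1_E\in\operatorname{rad}$. So $f(\sigma\otimes1_E)$ lies in $\operatorname{rad}$, and in $\operatorname{rad}^2$ if $f\in\operatorname{rad}$; thus $\Theta$ is well defined. It commutes with composition on the left by maps $E'\to E'_1$, and for $e\colon E_1\to E$ we have $f(1_L\otimes e)(\sigma\otimes1_{E_1})=f(\sigma\otimes1_E)e$. This is naturality.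

We reduce to $E=K$. The bijection \eqref{eq:adj} in $\mathcal S$ and its inverse consist of tensoring with an identity and composing, so they preserve the tensor ideals $\operatorname{rad}$ and $\operatorname{rad}^2$. For $f\colon L\otimes E\to E'$ the bijection sends $f(\sigma\otimes1_E)$ to
\[
(f\otimes1_{E^*})(\sigma\otimes1_E\otimes1_{E^*})\operatorname{coev}_E=(f\otimes1_{E^*})(1_L\otimes\operatorname{coev}_E)\,\sigma=\hat f\,\sigma .
\]
So $\Theta$ for the pair $(E,E')$ is identified with $\Theta$ for $(K,E'\otimes E^*)$. By additivity we may take $E=K$ and $E'=J_r$ with $1\le r\le p-1$. The source $\operatorname{Hom}_{\mathcal V}(L,L_r)$ is $0$ for $r\ne2$; for $r=2$ it is spanned by the identity, which $\Theta$ sends to $[\sigma]$. The space $\operatorname{Hom}_{KH}(K,J_r)$ is spanned by the inclusion of the socle.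

If $r=1$, then $\operatorname{rad}(K,K)=0$. If $r\ge3$, the socle inclusion is a composite $K\to J_2\to J_r$ of radical maps, so the target is $0$. If $r=2$, we must show $\sigma\notin\operatorname{rad}^2$. An element of $\operatorname{rad}^2(K,J_2)$ is represented by a sum of composites $K\to J_s\to J_2$, where for $s<p$ both maps are non-isomorphisms and the terms with $s=p$ account for maps through projectives. For $s=1$ the first map is $0$. For $s\ge2$ the second map is not injective (for $s=2$ because it is not an isomorphism, for $s\ge3$ by dimension), so it kills the socle of $J_s$, which is simple and contains the image of $K$. All composites vanish, and $\sigma\ne0$.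
\end{proof}

In concrete terms, a $KH$-map $\tilde\alpha\colon L\otimes E\to E$ is a pair of linear operators $B_a,B_b$ on $E$, where $B_u=\tilde\alpha(u\otimes-)$, with $xB_ux^{-1}=B_{xu}$, that is, $xB_ax^{-1}=B_a$ and $xB_bx^{-1}=B_a+B_b$. Lemma~\ref{lem:theta} says that modulo $\operatorname{rad}^2$ every radical endomorphism of $E$ is the member $B_a$ of such a pair, and that the pair is unique modulo $\operatorname{rad}$.

\section{The first-order part of $y$}\label{sec:Phi}

Let $\mathcal F$ be the category of pairs $(E,\alpha)$ with $E\in\mathcal V$ and $\alpha\colon L\otimes E\to E$ a morphism of $\mathcal V$, the \emph{action}; a morphism $(E,\alpha)\to(E',\alpha')$ is an $f\colon E\to E'$ in $\mathcal V$ with $f\alpha=\alpha'(1_L\otimes f)$. Since $L\otimes-$ is exact, kernels and cokernels formed in $\mathcal V$ inherit an action. So $\mathcal F$ is abelian, a sequence is exact in $\mathcal F$ if and only if it is exact in $\mathcal V$, and all objects have finite length; hence indecomposable objects have local endomorphism rings and the Krull--Schmidt theorem holds. Objects with $\alpha=0$ are called \emph{trivial};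 an object of $\mathcal V$ such as $\mathbf1$ or $L_r$, regarded in $\mathcal F$ without further comment, is trivial.

The tensor product of $(E,\alpha)$ and $(E',\alpha')$ is $E\otimes E'$ with the action
\[
\alpha\otimes1_{E'}+(1_E\otimes\alpha')(\tau_{L,E}\otimes1_{E'}).
\]
If $\alpha,\alpha'$ are lifted to $KH$-maps with operators $B_u,B'_u$, this action is lifted by the operators $B_u\otimes1+1\otimes B'_u$, as for representations of a Lie algebra. The associativity, symmetry and unit isomorphisms of $KH$-modules commute with these operators, and $f\otimes f'$ respects each of the two terms of the action when $f$ and $f'$ are morphisms. So $\mathcal F$ is a symmetric monoidal category with unit $\mathbf1$ and exact tensor product.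

Let $\mathcal M$ be the class of $KG$-modules $M$ such that the $KH$-endomorphism $Y$ of $M|_H$ lies in $\operatorname{rad}$. For $M\in\mathcal M$ put
\[
\Phi(M)=(M|_H,\alpha),\qquad\text{where }\Theta(\alpha)=[Y],
\]
and for a $KG$-map $f$ let $\Phi(f)$ be its class in $\mathcal V$.

\begin{proposition}\label{prop:Phi}
The class $\mathcal M$ is closed under direct sums, direct summands and tensor products, and it contains the projective modules. The assignment $\Phi$ is a $K$-linear functor $\mathcal M\to\mathcal F$ that preserves direct sums, kills projective modules, and satisfies $\Phi(M\otimes M')=\Phi(M)\otimes\Phi(M')$. If $M\in\mathcal M$ is algebraic, then only finitely many indecomposable objects of $\mathcal F$ occur as summands of the objects $\Phi(M)^{\otimes k}$, $k\ge1$.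
\end{proposition}

\begin{proof}
If $M'$ is a summand of $M$ with inclusion $\iota$ and projection $\pi$, then $Y_{M'}=\pi Y_M\iota$; if $M=M'\oplus M''$, then $Y_M$ is a sum of two terms $\iota Y\pi$. As $\operatorname{rad}$ is an ideal, $\mathcal M$ is closed under summands and sums. A projective module restricts to the zero object of $\mathcal S$. For a $KG$-map $f\colon M\to M'$, naturality of $\Theta$ gives $\Theta(f\alpha)=[fY]=[Yf]=\Theta(\alpha'(1\otimes f))$, and $\Theta$ is injective, so $\Phi(f)$ is a morphism of $\mathcal F$. On $M\otimes M'$ the element $y-1$ acts as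
\[
y\otimes y-1=Y\otimes1+1\otimes Y+(Y\otimes1)(1\otimes Y).
\]
By Lemma~\ref{lem:tensorideal} the first two terms lie in $\operatorname{rad}$ and the third in $\operatorname{rad}^2$. Choose lifts of $\alpha,\alpha'$, so that $B_a\equiv Y$ and $B'_a\equiv Y$ modulo $\operatorname{rad}^2$. Then $\Theta$ sends the action of $\Phi(M)\otimes\Phi(M')$ to $[B_a\otimes1+1\otimes B'_a]=[Y\otimes1+1\otimes Y]=[y\otimes y-1]$, because $\operatorname{rad}^2$ is a tensor ideal. This proves the statements on tensor products.

Let $M$ be algebraic and let $M'_1,\dots,M'_s$ be the indecomposable modules that occur in the powers $M^{\otimes k}$, $k\ge1$. They lie in $\mathcal M$, and $\Phi(M)^{\otimes k}=\Phi(M^{\otimes k})$ is a direct sum of copies of the $\Phi(M'_i)$. By Krull--Schmidt, only the finitely many summands of these objects occur.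
\end{proof}

The passage to $\operatorname{rad}/\operatorname{rad}^2$ thus removes the quadratic term $Y\otimes Y$, and this is what makes $\Phi$ compatible with the Lie-type tensor product of $\mathcal F$.

\begin{example}\label{ex:Phi}
(a) Let $M=K1\oplus L$ with $x1=1$, $Y1=a$ and $YL=0$. Then $Y=B_a$ for the pair $B_u(1)=u$, $B_uL=0$. So $\Phi(M)=\mathbf1\oplus L$ with action the identity $L\otimes\mathbf1\to L$ and zero on $L\otimes L$; it is not trivial.

(b) The module $\Omega K=(X,Y)\subset KG$ restricts to $H$ as $X\cdot KH\oplus F$ with $F=\bigoplus_{i\ge1}Y^iKH$ free, and $Y$ has image in $F$. So $\Phi(\Omega K)=L_{p-1}$ is trivial, and its tensor square is $\mathbf1$: the functor $\Phi$ does not see the ordinary syzygies.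

(c) The module $C$ is not in $\mathcal M$: its restriction is $K^{p}$, the algebra $\operatorname{End}_{\mathcal S}(K^p)$ is a full matrix algebra with zero radical, and $Y\ne0$.
\end{example}

So $C$, the simplest module with a bounded resolution and a trivial summand on $H$, is unusable. The relation $Yw=X^{p-1}g$ in $P$ repairs this by placing $Yw$ in a free $KH$-module.

\begin{lemma}\label{lem:PhiP}
$P\in\mathcal M$, and $\Phi(P)\cong\mathbf1\oplus L_{p-1}$ is trivial.
\end{lemma}

\begin{proof}
By Section~\ref{sec:periodic}, a $K$-basis of $P$ is formed by the elements $X^jY^ig$ $(j\le p-2,\ i\le p-1)$ and $Y^iw$ $(i\le p-1)$. Group them under the action of $X$. For $0\le i\le p-2$ the elements $X^jY^ig$ $(j\le p-2)$ and $X^{p-1}Y^ig=Y^{i+1}w$ span a copy of $J_p$; let $F$ be the sum of these copies. The elements $X^jY^{p-1}g$ $(j\le p-2)$ span a submodule $J\cong J_{p-1}$, since $X^{p-1}Y^{p-1}g=Y^pw=0$. Only $w$ remains, so $P|_H=Kw\oplus J\oplus F$ with $F$ free. Now $Yw\in F$ and $YJ=0$, so $Y|_{Kw\oplus J}$ factors through $F$, while $Y|_F$ has free source. Hence $Y=0$ in $\operatorname{End}_{\mathcal S}(P|_H)$.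
\end{proof}

\section{The Heisenberg algebra $A$ and the object $\Phi(N)$}\label{sec:A}

In $\mathcal F$ the action is subject to no relation. To have projective objects of finite length, and syzygies as in Example~\ref{ex:model}, we impose relations that are preserved by $\otimes$. An object of $\mathcal F$ records only the operators $B_a$ and $B_b$, so the second factor in the series of Section~\ref{sec:idea} must come from an operator built out of them; the commutator $[B_a,B_b]$ is the natural one.

Let $\omega\colon K\to L\otimes L$, $1\mapsto a\otimes b-b\otimes a$, and let $\det\colon L\otimes L\to K$ be the alternating form with $\det(a,b)=1$. Both are $KH$-maps because $x$ has determinant one on $L$, and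
\begin{equation}\label{eq:det}
\det\circ\,\omega=2,\qquad \omega\circ\det=1-\tau_{L,L}.
\end{equation}
For $(E,\alpha)\in\mathcal F$ let $z_E=\alpha(1_L\otimes\alpha)(\omega\otimes1_E)\in\operatorname{End}_{\mathcal V}(E)$. It is lifted by the $KH$-map $Z=[B_a,B_b]$, and $fz_E=z_{E'}f$ for every morphism $f\colon E\to E'$ of $\mathcal F$. Let $\mathcal A$ be the full subcategory of $\mathcal F$ formed by the objects with
\begin{equation}\label{eq:rel}
\alpha(1_L\otimes z_E)=z_E\,\alpha,\qquad z_E^{\,p}=0 .
\end{equation}
In terms of lifts: the maps $u\otimes e\mapsto[B_u,Z]e$ and $Z^p$ lie in $\operatorname{rad}$. The first relation makes the commutator central, as in the Heisenberg Lie algebra. Trivial objects lie in $\mathcal A$.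

\begin{lemma}\label{lem:Arigid}
The subcategory $\mathcal A$ is closed under direct sums, subobjects, quotients and tensor products, and each of its objects has a dual in $\mathcal A$. So $\mathcal A$ is a rigid symmetric monoidal abelian category with exact tensor product.
\end{lemma}

\begin{proof}
Direct sums are treated summand by summand. Let $f\colon E\to E'$ be a morphism of $\mathcal F$ and put $\delta_E=\alpha(1\otimes z_E)-z_E\alpha$. Then $f\delta_E=\delta_{E'}(1\otimes f)$ and $fz_E^p=z_{E'}^pf$. If $f$ is mono and $E'\in\mathcal A$, cancel $f$ on the left; if $f$ is epi and $E\in\mathcal A$, cancel the epimorphisms $1\otimes f$ and $f$ on the right.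

\emph{Tensor products.} The operators on different factors commute, so
\[
[B_a\otimes1+1\otimes B'_a,\;B_b\otimes1+1\otimes B'_b]=Z\otimes1+1\otimes Z',
\]
and $z_{E\otimes E'}=z_E\otimes1+1\otimes z_{E'}$. In characteristic $p$ its $p$th power is $z_E^p\otimes1+1\otimes z_{E'}^p=0$; this is why the exponent in \eqref{eq:rel} is $p$. Further $[B_u\otimes1+1\otimes B'_u,\,Z\otimes1+1\otimes Z']=[B_u,Z]\otimes1+1\otimes[B'_u,Z']$, which defines a map in the tensor ideal $\operatorname{rad}$.

\emph{Duals.} For a $KH$-map $\gamma\colon F\otimes E\to E$ let $\gamma^{T}\colon F\otimes E^*\to E^*$ be $u\otimes\varphi\mapsto\varphi\circ\gamma(u\otimes-)$. It is the composite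
\[
F\otimes E^*\xrightarrow{1\otimes\operatorname{coev}}F\otimes E^*\otimes E\otimes E^*\xrightarrow{\tau\otimes1}E^*\otimes F\otimes E\otimes E^*\xrightarrow{1\otimes\gamma\otimes1}E^*\otimes E\otimes E^*\xrightarrow{\operatorname{ev}\otimes1}E^*,
\]
so it is a $KH$-map, and it lies in $\operatorname{rad}$ if $\gamma$ does. Give $E^*$ the action lifted by $-\tilde\alpha^T$, where $\tilde\alpha$ lifts $\alpha$; its class depends only on $\alpha$. Its operators are $-B_u^T$ with $B_u^T\varphi=\varphi\circ B_u$. Transposition reverses products, so $[-B_a^T,-B_b^T]=-Z^T$ lifts $z_{E^*}$; moreover $(Z^T)^p=(Z^p)^T$ and $[-B_u^T,-Z^T]=-[B_u,Z]^T$ give maps in $\operatorname{rad}$. Hence $E^*\in\mathcal A$. Evaluation $E^*\otimes E\to\mathbf1$ is a morphism because $-\varphi(B_ue)+\varphi(B_ue)=0$. Under $E\otimes E^*=\operatorname{End}_K(E)$ the operators become $h\mapsto B_uh-hB_u$ and kill the identity map, so coevaluation is a morphism.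
\end{proof}

We now construct the algebra $A$ whose modules are the objects of $\mathcal A$: the quotient of the tensor algebra of $L$ in $\mathcal V$ by the relations that correspond to \eqref{eq:rel}. Let $\rho=1_L\otimes\omega-\omega\otimes1_L\colon L\to L^{\otimes3}$. Let $I_n\subseteq L^{\otimes n}$ be the sum of the images in $\mathcal V$ of all morphisms $1_L^{\otimes i}\otimes\rho\otimes1_L^{\otimes j}$ with $i+j+3=n$ and $1_L^{\otimes i}\otimes\omega^{\otimes p}\otimes1_L^{\otimes j}$ with $i+j+2p=n$, and put $A_n=L^{\otimes n}/I_n$. Thus $A_0=\mathbf1$ and $A_1=L$. Since $L\otimes I_n\subseteq I_{n+1}$, there are epimorphisms $L\otimes A_n\to A_{n+1}$. The \emph{length} of an object of $\mathcal V$ is its number of simple summands.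

\begin{lemma}\label{lem:Afree}
\begin{enumerate}
\item[(i)] The total length of the $A_n$ is at most $p(p-1)$. In particular $A_n=0$ for large $n$, and $A=\bigoplus_nA_n$, with the action $L\otimes A_n\to A_{n+1}$, is an object of $\mathcal F$. It lies in $\mathcal A$.
\item[(ii)] For $(E,\alpha)\in\mathcal A$ the iterated action $\alpha^{(n)}\colon L^{\otimes n}\otimes E\to E$, defined by $\alpha^{(0)}=1$ and $\alpha^{(n)}=\alpha(1_L\otimes\alpha^{(n-1)})$, factors through $A_n\otimes E$.
\item[(iii)] For $T$ trivial and $E\in\mathcal A$, restriction to $T=A_0\otimes T$ is a bijection $\operatorname{Hom}_{\mathcal A}(A\otimes T,E)\to\operatorname{Hom}_{\mathcal V}(T,E)$.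
\end{enumerate}
\end{lemma}

\begin{proof}
(i) We filter by powers of the central element and identify the first quotient with a symmetric algebra. Let $\operatorname{Sym}_n$ be the quotient of $L^{\otimes n}$ by the sum of the images of the morphisms $1_L^{\otimes i}\otimes\omega\otimes1_L^{\otimes j}$, $i+j+2=n$. By \eqref{eq:det} and $p\neq2$, the map $\det$ is split epi, so $1^{\otimes i}\otimes\omega\otimes1^{\otimes j}$ has the same image as $1-s_{i+1}$, where $s_{i+1}$ exchanges the factors $i+1$ and $i+2$. Let $n\le p-1$ and let $\varepsilon=\frac1{n!}\sum_{s\in\mathfrak S_n}s$ be the symmetrizer, an idempotent. A morphism $\varphi$ out of $L^{\otimes n}$ factors through $\operatorname{Sym}_n$ if and only if $\varphi s=\varphi$ for all $s\in\mathfrak S_n$, that is, $\varphi\varepsilon=\varphi$. So $\operatorname{Sym}_n$ is the image of $\varepsilon$ in $\mathcal V$. The image of $\varepsilon$ on the $KH$-module $L^{\otimes n}$ is isomorphic to $S^n$, and additive functors preserve images of idempotents. By Lemma~\ref{lem:sym}(i), $\operatorname{Sym}_n\cong L_{n+1}$ for $n\le p-2$ and $\operatorname{Sym}_{p-1}=0$. For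 $n\ge p-1$ the object $\operatorname{Sym}_n$ is a quotient of $L^{\otimes(n-p+1)}\otimes\operatorname{Sym}_{p-1}=0$. So the $\operatorname{Sym}_n$ have total length $p-1$.

Let $z\colon A_{n-2}\to A_n$ be induced by $\omega\otimes1$; it is defined because tensoring a generator of $I_{n-2}$ on the left with $\omega$ gives a morphism with image in $L^{\otimes 2}\otimes I_{n-2}\subseteq I_n$. The relation $\rho$ moves $\omega$ past one factor $L$, so all the morphisms $1^{\otimes i}\otimes\omega\otimes1^{\otimes j}$ agree with $\omega\otimes1^{\otimes(n-2)}$ after projection to $A_n$. As $I_n$ is contained in the sum of their images, $A_n/zA_{n-2}=\operatorname{Sym}_n$. The morphism $z^j$ induces an epimorphism $A_{n}/zA_{n-2}\to z^jA_{n}/z^{j+1}A_{n-2}$, and $z^p=0$. So each of the $p$ layers of the filtration by the images of $z^j$ has total length at most $p-1$. Finally $z_A=z$, and the relations \eqref{eq:rel} hold in $A$ because the images of $\rho\otimes1^{\otimes m}$ and $\omega^{\otimes p}\otimes1^{\otimes m}$ lie in $I_{m+3}$ and $I_{m+2p}$.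

(ii) We have $\alpha^{(3)}(\rho\otimes1_E)=\alpha(1\otimes z_E)-z_E\alpha=0$ and $\alpha^{(2p)}(\omega^{\otimes p}\otimes1_E)=z_E^p=0$. Since $\alpha^{(i+k+j)}=\alpha^{(i)}(1\otimes\alpha^{(k)})(1\otimes1\otimes\alpha^{(j)})$, for $\gamma\in\{\rho,\omega^{\otimes p}\}$ with target $L^{\otimes k}$ the composite $\alpha^{(n)}(1^{\otimes i}\otimes\gamma\otimes1^{\otimes j}\otimes1_E)$ equals $\alpha^{(i)}\bigl(1\otimes\alpha^{(k)}(\gamma\otimes1_E)\bigr)(1\otimes\alpha^{(j)})=0$. So $\alpha^{(n)}$ kills $I_n\otimes E$.

(iii) The action on $A\otimes T$ is that of $A$ tensored with $1_T$. It maps $L\otimes A_n\otimes T$ onto $A_{n+1}\otimes T$, so a morphism is determined by its restriction to $T$. Given $t\colon T\to E$, the morphisms $\alpha^{(n)}(1\otimes t)$ factor through $A_n\otimes T$ by (ii), and by the recursion for $\alpha^{(n)}$ they form a morphism of $\mathcal F$ that restricts to $t$.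
\end{proof}

Call $(E,\alpha)$ \emph{graded} if $E=\bigoplus_{n\ge0}E_n$ and $\alpha$ maps $L\otimes E_n$ to $E_{n+1}$, and put $[E]=\sum_n[E_n]q^n\in K_0(\mathcal V)[q]$, where $K_0(\mathcal V)$ is the free abelian group on the $[L_r]$, a ring under $\otimes$. Let $A^+=\bigoplus_{n\ge1}A_n$, a subobject of $A$ with $A/A^+=\mathbf1$. Lemma~\ref{lem:Afree} bounds $A$ from above; the module $V$ shows that the bound is attained.

\begin{proposition}\label{prop:PhiN}
We have
\[
[A]=\sum_{j=0}^{p-1}\sum_{r=1}^{p-1}[L_r]\,q^{\,r-1+2j}.
\]
Moreover $N\in\mathcal M$ and $\Phi(N)\cong A^+\oplus(A\otimes L_{p-1})$.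
\end{proposition}

\begin{proof}
\emph{The action.} On $V$ let $B_a=a+c\,\partial_b$ and $B_b=b-c\,\partial_a$. Formula \eqref{eq:conj} holds on $V$, so $xB_ax^{-1}=B_a$ and $xB_bx^{-1}=(a+b)-c(\partial_a-\partial_b)=B_a+B_b$. Thus $\tilde\alpha(u\otimes f)=B_uf$, with $B_u$ linear in $u$, is a $KH$-map $L\otimes V\to V$, and $Y=B_a=\tilde\alpha(\sigma\otimes1)$. Hence $V\in\mathcal M$ and $\Phi(V)=(V,[\tilde\alpha])$. As $\tilde\alpha(L\otimes V)\subseteq N$, the restriction of $\tilde\alpha$ shows in the same way that $N\in\mathcal M$ and $\Phi(N)=(N,[\tilde\alpha|_{L\otimes N}])$. Since $\partial_a,\partial_b$ are derivations, $[\partial_a,a]=[\partial_b,b]=1$, and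
\[
[B_a,B_b]=[a,-c\,\partial_a]+[c\,\partial_b,b]=2c .
\]
This operator commutes with $B_a,B_b$ and has $p$th power zero. So $\Phi(V)\in\mathcal A$, with $z$ lifted by $2c$.

\emph{The restriction to $H$.} Let $R=K[a,b]/(a^p,b^p)=\bigoplus_{m=0}^{2p-2}R_m$, graded by degree, so that $V|_H=\bigoplus_{j<p,\,m}c^jR_m$. For $m\le p-1$ we have $R_m=S^m\cong J_{m+1}$; in particular $R_{p-1}=0$ in $\mathcal V$. The line $R_{2p-2}=Ka^{p-1}b^{p-1}$ is fixed by $x$, since $a^{p-1}(a+b)^{p-1}=a^{p-1}b^{p-1}$, and multiplication $R_m\times R_{2p-2-m}\to R_{2p-2}$ is an $x$-invariant pairing for which the monomial bases are dual. So $R_m\cong R_{2p-2-m}^*\cong J_{2p-1-m}$ for $m\ge p$. The map $\tilde\alpha$ sends $L\otimes c^jR_m$ to $c^jR_{m+1}\oplus c^{j+1}R_{m-1}$, and its first component $\mu$ is multiplication. Therefore $\Phi(V)=V_0\oplus V_p$ in $\mathcal F$, where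
\[
V_k=\bigoplus_{j<p}\ \bigoplus_{m=k}^{k+p-2}c^jR_m\qquad(k=0,p),
\]
and each $V_k$ has length $p(p-1)$.

\emph{Multiplication $L\otimes R_m\to R_{m+1}$ is split epi for $k\le m\le k+p-3$.} For $k=0$ this is Lemma~\ref{lem:sym}(ii). For $k=p$ put $n=2p-2-m$, so that $1\le n\le p-2$. Under the pairing, the dual of multiplication is the map $R_{n-1}\to\operatorname{Hom}_K(L,R_n)$, $h\mapsto(u\mapsto uh)$. The $KH$-isomorphism $L\otimes R_n\to\operatorname{Hom}_K(L,R_n)$, $v\otimes f\mapsto(u\mapsto\det(v,u)f)$, sends $a\otimes bh-b\otimes ah$ to the map $a\mapsto ah$, $b\mapsto bh$. So the dual of multiplication is identified with the split monomorphism of Lemma~\ref{lem:sym}(ii), and multiplication is split epi.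

\emph{$V_k$ is generated by $R_k$.} Let $\psi\colon A\otimes T\to V_k$ be the morphism given by Lemma~\ref{lem:Afree}(iii), where $T$ is $R_k$ with trivial action and $T\to V_k$ is the inclusion, and let $\pi$ be the projection of $V_k$ onto the cokernel of $\psi$. We show by induction on $m$ that $\pi$ kills $c^jR_m$ for all $j$. It kills $R_k$, it commutes with $z$, and $z^j=(2c)^j$ maps $R_k$ isomorphically onto $c^jR_k$; this settles $m=k$. Suppose the claim holds up to $m\le k+p-3$. As $\pi$ is a morphism of $\mathcal F$, it kills the image of $L\otimes c^jR_m$ under the action. It also kills $c^{j+1}R_{m-1}$, by induction or because this object is zero in $\mathcal V$ (when $m=k$ or $j=p-1$). So $\pi\mu=0$ on $L\otimes c^jR_m$, and since $\mu$ maps onto $c^jR_{m+1}$, the claim holds for $m+1$. Hence $\psi$ is epi.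

\emph{Conclusion.} For $k=0$ we have an epimorphism $A\to V_0$ from an object of length at most $p(p-1)$ onto one of length $p(p-1)$, so it is an isomorphism. The action raises $\deg c^jR_m=m+2j$ by one, so the isomorphism is graded, which gives the formula for $[A]$. For $k=p$ we have $T\cong L_{p-1}$, and $A\otimes L_{p-1}$ has the same length as $A$ by Lemma~\ref{lem:sym}(iii); so $A\otimes L_{p-1}\cong V_p$. Finally, $N|_H$ is the sum of all $c^jR_m$ except $R_0$, the part of degree $0$ of $V_0$. So $\Phi(N)\cong A^+\oplus V_p$.
\end{proof}

\section{Syzygies of the unit in $\mathcal A$}\label{sec:syz}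

To repeat Example~\ref{ex:model} we need the analogues in $\mathcal A$ of the facts listed in Section~\ref{sec:idea}. In this section ``projective'' and ``injective'' refer to $\mathcal A$. For $(E,\alpha)\in\mathcal A$ let $A^+E$ be the image of $\alpha$. It is a subobject, $E/A^+E$ is trivial, $A^+(E\oplus E')=A^+E\oplus A^+E'$, and $A^+(A\otimes T)=A^+\otimes T$ for trivial $T$.

\begin{lemma}\label{lem:nak}
Let $E\in\mathcal A$.
\begin{enumerate}
\item[(i)] A direct summand $E'$ of $E$ with $E'\subseteq A^+E$ is zero. In particular $E=A^+E$ implies $E=0$.
\item[(ii)] Let $T=E/A^+E$. There is an epimorphism $A\otimes T\to E$ with kernel contained in $A^+\otimes T$. If $E$ is graded, then $T$, the epimorphism and its kernel are graded.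
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Write $E=E'\oplus E''$. Projecting $E'\subseteq A^+E'\oplus A^+E''$ to $E'$ gives $E'=A^+E'$. So the action on $E'$ is epi, and so are its iterates; these vanish for large $n$ by Lemma~\ref{lem:Afree}(i),(ii). Hence $E'=0$.

(ii) Choose a section $T\to E$ in $\mathcal V$, graded if $E$ is, and let $\psi\colon A\otimes T\to E$ correspond to it. The composite $A\otimes T\to E\to T$ restricts to the identity on $T$, so by Lemma~\ref{lem:Afree}(iii) it is the projection with kernel $A^+\otimes T$. This bounds the kernel of $\psi$ and shows $\operatorname{im}\psi+A^+E=E$. Then the cokernel $E''$ of $\psi$ satisfies $E''=A^+E''$, so it is zero.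
\end{proof}

\begin{lemma}\label{lem:frob}
\begin{enumerate}
\item[(i)] $A$ is projective, and $Q\otimes E$ is projective for $Q$ projective and $E\in\mathcal A$.
\item[(ii)] Every projective object is a direct sum of objects $A\otimes L_r$, and $\mathbf1$ is not projective.
\item[(iii)] Projective objects are injective, and their duals are projective.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) The functor $\operatorname{Hom}_{\mathcal A}(A,-)=\operatorname{Hom}_{\mathcal V}(\mathbf1,-)$ is exact, and $\operatorname{Hom}_{\mathcal A}(Q\otimes E,-)\cong\operatorname{Hom}_{\mathcal A}(Q,-\otimes E^*)$ is exact by \eqref{eq:adj}.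

(ii) If $Q$ is projective, the epimorphism $A\otimes T\to Q$ of Lemma~\ref{lem:nak}(ii) splits, so its kernel is a summand of $A\otimes T$ contained in $A^+(A\otimes T)$, hence zero. For $Q=\mathbf1$ we would have $T=\mathbf1$ and $A\cong\mathbf1$, but $A_1=L\ne0$.

(iii) Duality is a contravariant equivalence of $\mathcal A$ with itself, so it exchanges projective and injective objects; in particular $A^*$ is injective. If $I$ is injective, so is $I\otimes E$, because $\operatorname{Hom}_{\mathcal A}(-,I\otimes E)\cong\operatorname{Hom}_{\mathcal A}(-\otimes E^*,I)$. Thus $A\otimes A^*$ is projective and injective, and it is nonzero since it contains $A_0\otimes A_0^*=\mathbf1$ in $\mathcal V$. By (ii) it has a summand $A\otimes L_r$, which is therefore injective. Then $A\otimes L_r\otimes L_r$ is injective, and it has $A$ as a summand because $\mathbf1$ is a summand of $L_r\otimes L_r$. So $A$ is injective, then every $A\otimes L_s$, then every projective $Q$; and the dual of the injective object $Q$ is projective.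
\end{proof}

The \emph{core} of $E\in\mathcal A$ is the sum of the non-projective summands in a decomposition of $E$ into indecomposables; by Krull--Schmidt it is unique up to isomorphism. Write $E\simeq E'$ if the cores are isomorphic. By Lemma~\ref{lem:frob} the relation $\simeq$ is compatible with $\oplus$, $\otimes$ and duals. Let $D_n$ be the core of $(A^+)^{\otimes n}$ for $n\ge0$, so that $D_0=\mathbf1$ and $D_m\otimes D_n\simeq D_{m+n}$.

\begin{lemma}\label{lem:Dn}
For $n\ge0$ we have $D_n\otimes D_n^*\simeq\mathbf1$. The object $D_n$ is indecomposable and non-projective, and the local ring $\operatorname{End}_{\mathcal A}(D_n)$ has residue field $K$.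
\end{lemma}

\begin{proof}
Dualize $0\to A^+\to A\to\mathbf1\to0$ and tensor with $A^+$ to get $0\to A^+\to A^*\otimes A^+\to(A^+)^*\otimes A^+\to0$. Both sequences start at $A^+$, and their middle terms are projective and injective. The dual form of Schanuel's lemma gives $\mathbf1\oplus(A^*\otimes A^+)\cong((A^+)^*\otimes A^+)\oplus A$, so $(A^+)^*\otimes A^+\simeq\mathbf1$. Taking $n$th tensor powers gives the first claim.

Let $\underline{\operatorname{Hom}}$ denote morphisms modulo those that factor through a projective object. By Lemma~\ref{lem:frob}(i) the latter form a tensor ideal, so \eqref{eq:adj} gives linear isomorphisms $\underline{\operatorname{End}}(D_n)\cong\underline{\operatorname{Hom}}(\mathbf1,D_n\otimes D_n^*)\cong\underline{\operatorname{End}}(\mathbf1)$. The last space is a quotient of $\operatorname{End}_{\mathcal A}(\mathbf1)=K$, nonzero because $\mathbf1$ is not projective. So $\underline{\operatorname{End}}(D_n)$ is one-dimensional, and $D_n\ne0$. If $D_n=D'\oplus D''$ with both summands nonzero, then neither is projective, so the two projections give nonzero orthogonal idempotents in a one-dimensional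 algebra, which is impossible. The kernel of $\operatorname{End}_{\mathcal A}(D_n)\to\underline{\operatorname{End}}(D_n)=K$ is an ideal of codimension one, hence the maximal ideal.
\end{proof}

Next comes the substitute for dimension. Let $\zeta=e^{2\pi i/p}$, and define $U_k\in\mathbb Z[t]$ by $U_0=1$, $U_1=t$, $U_{k+1}=tU_k-U_{k-1}$; each $U_k$ is monic of degree $k$. By Lemma~\ref{lem:sym}(ii), the ring homomorphism $\mathbb Z[t]\to K_0(\mathcal V)$, $t\mapsto[L_2]$, sends $U_{r-1}$ to $[L_r]$ for $1\le r\le p$. It kills $U_{p-1}$ and maps the basis $U_0,\dots,U_{p-2}$ of $\mathbb Z[t]/(U_{p-1})$ to the basis $[L_1],\dots,[L_{p-1}]$, so $K_0(\mathcal V)\cong\mathbb Z[t]/(U_{p-1})$. The recursion gives $U_{r-1}(\zeta+\zeta^{-1})=(\zeta^r-\zeta^{-r})/(\zeta-\zeta^{-1})$, which vanishes for $r=p$. Hence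
\[
\chi\colon K_0(\mathcal V)\to\mathbb C,\qquad[L_r]\mapsto\frac{\zeta^r-\zeta^{-r}}{\zeta-\zeta^{-1}},
\]
is a ring homomorphism; we extend it to $K_0(\mathcal V)[q]\to\mathbb C[q]$. From $\sum_{r=0}^{p-1}\zeta^{\pm r}q^r=(1-q^p)/(1-\zeta^{\pm1}q)$ and
\[
\frac1{1-\zeta q}-\frac1{1-\zeta^{-1}q}=\frac{(\zeta-\zeta^{-1})\,q}{(1-\zeta q)(1-\zeta^{-1}q)}
\]
we obtain, with Proposition~\ref{prop:PhiN},
\begin{equation}\label{eq:chiA}
\chi([A])=\frac{1-q^p}{(1-\zeta q)(1-\zeta^{-1}q)}\cdot\frac{1-q^{2p}}{1-q^2},
\end{equation}
a product of two polynomials. At $q=\zeta^2$ both numerators vanish, while the denominators have the factors $1-\zeta^3$, $1-\zeta$ and $1-\zeta^4$, which are nonzero because $p\ge5$. So $\chi([A])$ has a zero of order at least two at $\zeta^2$.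

\begin{proposition}\label{prop:distinct}
The objects $D_n$ $(n\ge0)$ are pairwise non-isomorphic.
\end{proposition}

\begin{proof}
Suppose $D_m\cong D_n$ with $m<n$, and let $d=n-m\ge1$. Then $D_d\simeq D_m^*\otimes D_m\otimes D_d\simeq D_m^*\otimes D_n\cong D_m^*\otimes D_m\simeq\mathbf1$, so $D_d\cong\mathbf1$.

The objects $D_n$ are defined by tensor powers, and removing projective summands ignores the grading; to use Hilbert series we compare them with a minimal graded resolution. Let $\Omega_0=\mathbf1$ in degree $0$. Lemma~\ref{lem:nak}(ii) gives inductively graded exact sequences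
\[
0\to\Omega_{i+1}\to Q_i\to\Omega_i\to0,\qquad Q_i=A\otimes T_i,\qquad\Omega_{i+1}\subseteq A^+Q_i,
\]
with $T_i=\Omega_i/A^+\Omega_i$ trivial and graded. By induction $\Omega_i$ lives in degrees at least $i$. On the other hand there are exact sequences $0\to(A^+)^{\otimes(i+1)}\to A\otimes(A^+)^{\otimes i}\to(A^+)^{\otimes i}\to0$ with projective middle terms. If $\Omega_i\simeq(A^+)^{\otimes i}$, add projective objects to the middle and right terms of the two sequences to make the right terms isomorphic; Schanuel's lemma then gives $\Omega_{i+1}\simeq(A^+)^{\otimes(i+1)}$. Hence $\Omega_d\simeq D_d\cong\mathbf1$.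

A projective summand of $\Omega_d$ is injective, hence a direct summand of $Q_{d-1}$ contained in $A^+Q_{d-1}$, hence zero by Lemma~\ref{lem:nak}(i). So $\Omega_d\cong\mathbf1$ as an ungraded object. Being simple in $\mathcal V$, it is concentrated in one degree $e\ge d\ge1$. Since $[Q_i]=[\Omega_i]+[\Omega_{i+1}]$ and $[Q_i]=[A][T_i]$, the alternating sum gives
\[
1-(-1)^dq^e=[A]\cdot\sum_{i<d}(-1)^i[T_i]\qquad\text{in }K_0(\mathcal V)[q].
\]
Apply $\chi$. The right side becomes a polynomial that is zero or has a zero of order at least two at $\zeta^2$. The left side is nonzero and has only simple zeros in $\mathbb C$. This is a contradiction.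
\end{proof}

\begin{remark}
The hypothesis $p\ge5$ is needed in this form only for the double zero; elsewhere the proof uses that $p$ is odd, for instance in $L\ne0$, $\det\circ\,\omega=2\ne0$ and $L_{p-1}\not\cong\mathbf1$. For $p=3$ the right side of \eqref{eq:chiA} is $(1-q)(1+q^2+q^4)$, which divides $1-q^6$, so the argument gives no contradiction.
\end{remark}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

Let $K=\mathbb F_p$ and $n\ge1$. By Propositions~\ref{prop:Phi} and~\ref{prop:PhiN} and Lemma~\ref{lem:PhiP}, the module $N^{\otimes n}\otimes P$ lies in $\mathcal M$, its image under $\Phi$ lies in $\mathcal A$, and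
\begin{equation}\label{eq:core}
\Phi(N^{\otimes n}\otimes P)\cong\bigl(A^+\oplus(A\otimes L_{p-1})\bigr)^{\otimes n}\otimes(\mathbf1\oplus L_{p-1})\simeq D_n\oplus(D_n\otimes L_{p-1}).
\end{equation}
Since $L_{p-1}\otimes L_{p-1}\cong\mathbf1$ by Lemma~\ref{lem:sym}(iii), the functor $-\otimes L_{p-1}$ is an equivalence of $\mathcal A$ with itself. So $D_n\otimes L_{p-1}$ and $L_{p-1}$ are indecomposable and non-projective. If $D_n\otimes L_{p-1}\cong D_n$, tensoring with $D_n^*$ gives $L_{p-1}\simeq\mathbf1$, hence $L_{p-1}\cong L_1$, which is false. Therefore $D_n$ occurs in $\Phi(N^{\otimes n}\otimes P)$ with multiplicity exactly one. Decompose $N^{\otimes n}\otimes P$ into indecomposable modules. By Krull--Schmidt in $\mathcal F$, exactly one of them, $M_n$, has $D_n$ as a summand of its image, and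
\[
\Phi(M_n)=D_n\oplus E_n,\qquad D_n\text{ not a summand of }E_n .
\]

\emph{Non-projective, periodic, of dimension divisible by $p$.} As $\Phi(M_n)\ne0$, the module $M_n$ is not projective, and Lemma~\ref{lem:periodic} applies.

\emph{Not algebraic.} For $k\ge1$ the object $\Phi(M_n)^{\otimes k}$ has the summand $D_n^{\otimes k}\simeq D_{nk}$. The $D_{nk}$ are pairwise non-isomorphic indecomposable objects by Lemma~\ref{lem:Dn} and Proposition~\ref{prop:distinct}, so $M_n$ is not algebraic by Proposition~\ref{prop:Phi}.

\emph{Pairwise non-isomorphic.} Let $M_n\cong M_m$ with $n\ne m$. Then $D_n$ is a non-projective indecomposable summand of $\Phi(N^{\otimes m}\otimes P)$, so $D_n\cong D_m$ or $D_n\cong D_m\otimes L_{p-1}$ by \eqref{eq:core}. In both cases squaring gives $D_{2n}\cong D_{2m}$, against Proposition~\ref{prop:distinct}.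

\emph{Absolutely indecomposable.} Over a finite field the residue ring of $\operatorname{End}_{KG}(M_n)$ could be a proper extension of $K$; multiplicity one rules this out. Let $\iota\colon D_n\to\Phi(M_n)$ and $\pi\colon\Phi(M_n)\to D_n$ be the inclusion and the projection, and let $\mathfrak m$ be the maximal ideal of $\operatorname{End}_{\mathcal A}(D_n)$. The $K$-linear map
\[
\operatorname{End}_{\mathcal A}(\Phi(M_n))\to\operatorname{End}_{\mathcal A}(D_n)/\mathfrak m=K,\qquad e\mapsto[\pi e\iota],
\]
sends $1$ to $1$. It is multiplicative: $\pi ee'\iota-(\pi e\iota)(\pi e'\iota)=\pi e(1-\iota\pi)e'\iota$ factors through $E_n$, and if it were a unit, $D_n$ would be a summand of $E_n$. Composing with $\Phi$ gives a unital $K$-algebra homomorphism from the local ring $\Lambda=\operatorname{End}_{KG}(M_n)$ onto $K$. Its kernel has codimension one, so it is the radical $\mathfrak r$ of $\Lambda$, a nilpotent ideal. For any field $K'\supseteq K$ we have $\operatorname{End}_{K'G}(K'\otimes_KM_n)=K'\otimes_K\Lambda$, with nilpotent ideal $K'\otimes_K\mathfrak r$ and quotient $K'$. This ring is local, so $K'\otimes_KM_n$ is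 indecomposable.

\emph{Extension of scalars.} Let $K'\supseteq\mathbb F_p$ be any field and $M'_n=K'\otimes_{\mathbb F_p}M_n$. The last paragraph, applied to an algebraic closure of $K'$, shows that $M'_n$ is absolutely indecomposable, and $\dim_{K'}M'_n=\dim M_n$ is divisible by $p$. Since $G$ is a $p$-group, a surjection $Q\to M$ from a free module is a projective cover exactly when the rank of $Q$ equals $\dim M/(X,Y)M$. This condition is preserved by $K'\otimes-$, so $\Omega(K'\otimes M)\cong K'\otimes\Omega(M)$. Hence $M'_n$ is periodic, and it is non-projective because $\Omega(M'_n)\ne0$.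

The remaining two properties follow from the Noether--Deuring theorem: \emph{if $U,W$ are finite-dimensional $\mathbb F_pG$-modules with $K'\otimes U\cong K'\otimes W$, then $U\cong W$.} To recall the proof, let $\varphi_1,\dots,\varphi_s$ be a basis of $\operatorname{Hom}_{\mathbb F_pG}(U,W)$; it is also a $K'$-basis of the Hom space after extension, so the polynomial $\det(\sum_it_i\varphi_i)$ over $\mathbb F_p$ is nonzero. It has a non-root over a finite extension of some degree $d$, over which $U$ and $W$ become isomorphic; restricting scalars gives $U^{\oplus d}\cong W^{\oplus d}$, and Krull--Schmidt gives $U\cong W$. It follows that the $M'_n$ are pairwise non-isomorphic. Suppose that $f([M'_n])=0$ for a nonzero $f\in\mathbb Z[t]$. Write $f=f_+-f_-$ with $f_\pm$ having non-negative coefficients, and let $f_\pm(M)$ be the corresponding direct sums of tensor powers of $M$. Then $K'\otimes f_+(M_n)\cong f_+(M'_n)\cong f_-(M'_n)\cong K'\otimes f_-(M_n)$, so $f_+(M_n)\cong f_-(M_n)$ and $M_n$ would be algebraic. Hence $M'_n$ is not algebraic, and the proof of Theorem~\ref{thm:main} is complete. \qed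

\begin{thebibliography}{9}

\bibitem{Craven}
David A. Craven, \emph{Algebraic Modules and the Auslander--Reiten Quiver}, arXiv:0801.2720 (2008).

\end{thebibliography}
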